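# Counting invariant Crofton distributions by open orbits

## 1. Planes in $\mathbb R^{2,1}$

Take $V=\mathbb R^3$ with a quadratic form $Q$ of signature $(2,1)$; write $Q(v,w)$ for the bilinear form and $Q(v)=Q(v,v)$. We ask for all measures on the set of affine planes that are invariant under translations and under $\mathrm O(2,1)$.

An affine plane is $\{x: Q(v,x)=h\}$ with $v\ne 0$, and $(v,h)$, $(cv,ch)$ give the same plane. Translations move $h$ and fix $v$, so a translation-invariant measure has the form $\varphi(v)\,|\omega|\,|dh|$, where $\omega$ is the contraction of $dv_1\wedge dv_2\wedge dv_3$ with the radial field, restricted to a local choice of representatives $v$. If we replace the representatives $(v,h)$ by $(cv,ch)$, with $c$ a function of the direction of $v$, then $\omega$ becomes $c^3\omega$. The form $\omega\wedge dh$ becomes $c^3\omega\wedge(c\,dh+h\,dc)=c^4\,\omega\wedge dh$, because $\omega$ already has top degree in the direction variables. The measure does not depend on the choice exactly when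
$$\varphi(cv)=|c|^{-4}\varphi(v).$$
Since $\mathrm O(2,1)$ preserves $\omega$ up to sign, the measure is $\mathrm O(2,1)$-invariant iff $\varphi$ is. An invariant $\varphi$ has the form $\varphi(v)=f(Q(v))$ (for generalized functions this is proved in Section 3), and the scaling rule becomes
$$f(tx)=t^{-2}f(x)\qquad(t>0,\ x\in\mathbb R).$$

If $f$ has to be a smooth function on all of $\mathbb R$, only $f=0$ works. So we allow distributions. Differentiating in $t$ at $t=1$ gives $xf'+2f=0$, and this equation is equivalent to the scaling rule. Multiply by $x$: $(x^2f)'=0$, so $x^2f=c$ is constant. Let $u$ be the principal value of $1/x$ and $x^{-2}:=-u'$. From $xu=1$ we get $xu'+u=0$, then $xu''+2u'=0$, so $x^{-2}$ is a solution; also $x^2x^{-2}=-x(xu')=xu=1$. Hence $x^2(f-c\,x^{-2})=0$, so $f=c\,x^{-2}+A\delta+B\delta'$. Since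
$$(x\tfrac{d}{dx}+2)\delta=\delta,\qquad (x\tfrac d{dx}+2)\delta'=0,$$
we must have $A=0$. The solutions are exactly $c\,x^{-2}+B\delta'$, a two-dimensional space.

Compare this with the orbits. $\mathrm O(2,1)$ has two open orbits on lines $\mathbb Rv$: the lines with $Q(v)>0$ and those with $Q(v)<0$. On $\mathbb R\setminus 0$ there are two independent solutions, $x^{-2}$ on $x>0$ and $x^{-2}$ on $x<0$. So the dimension on $\mathbb R$ agrees with the number of open orbits, but not because the two solutions extend. One of them was lost: $a_+x_+^{-2}+a_-x_-^{-2}$ extends to a solution only if $a_+=a_-$. And one was gained: $\delta'$, supported on null lines.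

The loss has a visible cause. Let $L=\log x$ for $x>0$ and $L=0$ for $x<0$. Integrating by parts, $xL'=H$, the Heaviside function; differentiating twice, $(x\frac d{dx}+2)L''=H''=\delta'$. So $w=-L''$ is an extension of $x_+^{-2}$ with $(x\frac d{dx}+2)w=-\delta'$. Every other extension differs from $w$ by some $\sum_l c_l\delta^{(l)}$, and $(x\frac d{dx}+2)\delta^{(l)}=(1-l)\delta^{(l)}$ never contains $\delta'$. The obstruction to extending $x_+^{-2}$ is therefore *the same* $\delta'$ that appeared as a new solution.

For lines in $\mathbb R^{1,1}$ the same computation gives $\varphi(cv)=|c|^{-3}\varphi(v)$ and $f(tx)=t^{-3/2}f(x)$. No combination of the $\delta^{(l)}$ is homogeneous of degree $-\frac32$, and both half-line solutions extend, for instance $x_+^{-3/2}=-4\,(x_+^{1/2})''$. Again the dimension is two, the number of open orbits, but now nothing is gained and nothing is lost.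

Does this balance persist for subspaces of any dimension and for every signature?

## 2. Crofton distributions on $\mathrm{Gr}_k(\mathbb R^{p,q})$ and the conjectured count

Let $n=p+q$, let $V=\mathbb R^{p,q}$ be $\mathbb R^n$ with a nondegenerate quadratic form $Q$ of signature $(p,q)$, and let $0\le k\le n$. For $G\subset\mathrm{GL}(V)$, $\overline G$ is the group generated by $G$ and all translations. $\mathrm{AGr}_{n-k}(V)$ is the manifold of affine subspaces of dimension $n-k$. For a measure $\mu$ on it, the Crofton formula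
$$\mathrm{Cr}(\mu)(K)=\int_{\mathrm{AGr}_{n-k}(V)}\chi(K\cap E)\,d\mu(E)$$
assigns to a convex body $K$ the measure of the set of those $E$ that meet $K$. If $\mu$ is translation-invariant, this is homogeneous of degree $k$ in $K$. In the Euclidean plane with $k=1$ and $\mu=d\theta\,dh$, $0\le\theta<\pi$, it is the integral of the width of $K$ over all directions, which is the perimeter. In indefinite signature one allows generalized measures, as Section 1 shows one must. From here on only $\mu$ matters.

**Conventions.** Generalized functions on a manifold $W$ are the continuous linear functionals on smooth compactly supported densities; $C^{-\infty}(W)$ is the space of them. Continuous functions embed in it. The pull-back by a submersion is continuous, and it is injective if the submersion is onto. A generalized section of a line bundle is a generalized function in each local trivialization; a generalized measure is a generalized section of the bundle of densities.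

**Density lines.** For a real vector space $W$ and $\lambda\in\mathbb C$, $\mathrm{Dens}(W)^\lambda$ is the line of functions $\varphi$ on bases $M$ of $W$ with $\varphi(Mg)=|\det g|^{\lambda}\varphi(M)$. For $W=\mathbb R$ this says $\varphi(cw)=|c|^\lambda\varphi(w)$. For $\lambda=1$ these are the (complex multiples of) Lebesgue measures on $W$. Canonically,
$$\mathrm{Dens}(W^*)=\mathrm{Dens}(W)^*,\qquad \mathrm{Dens}(V)=\mathrm{Dens}(E)\otimes\mathrm{Dens}(V/E),\qquad \mathrm{Dens}(A\otimes B)=\mathrm{Dens}(A)^{\dim B}\otimes\mathrm{Dens}(B)^{\dim A};$$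
the last one because $\det(g\otimes h)=(\det g)^{\dim B}(\det h)^{\dim A}$.

**The line bundle.** $\mathrm{AGr}_{n-k}(V)$ is a bundle over $\mathrm{Gr}_{n-k}(V)$ whose fibre over $E$ is $V/E$. Translations act transitively on the fibres by translations, so a translation-invariant generalized measure does not depend on the fibre variable: it is a generalized section over $\mathrm{Gr}_{n-k}(V)$ of the bundle with fibre $\mathrm{Dens}(V/E)\otimes\mathrm{Dens}(T_E\mathrm{Gr}_{n-k})$. We have $T_E\mathrm{Gr}_{n-k}=E^*\otimes V/E$, so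
$$\mathrm{Dens}(T_E\mathrm{Gr}_{n-k})=\mathrm{Dens}(E^*)^{k}\otimes\mathrm{Dens}(V/E)^{n-k}.$$
The invariant Lebesgue measure trivializes $\mathrm{Dens}(V)$, hence $\mathrm{Dens}(E^*)=\mathrm{Dens}(E)^*\cong\mathrm{Dens}(V/E)$, and the whole fibre is $\mathrm{Dens}(V/E)^{1+k+(n-k)}=\mathrm{Dens}(V/E)^{n+1}$. Put $F=E^\perp$, a $k$-dimensional subspace. The map $v\mapsto Q(v,\cdot)|_F$ has kernel $F^\perp=E$, so $V/E\cong F^*$. All identifications are $\mathrm O(p,q)$-equivariant.

**Definition (Crofton distributions).** Crofton distributions on $\mathrm{Gr}_k(V)$ are the generalized sections of the line bundle over $\mathrm{Gr}_k(V)$ with fibre $\mathrm{Dens}(F^*)^{n+1}$ at $F$. The $\mathrm O(p,q)$-invariant ones form the space $\mathcal M^{-\infty}(\mathrm{AGr}_{n-k}(\mathbb R^{p,q}))^{\overline{\mathrm O(p,q)}}$.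

For $k=1$, $n=3$ an element of the fibre is a function with $\varphi(cv)=|c|^{-4}\varphi(v)$, as found in Section 1.

Put $N=\min(p,q,k,n-k)$. There are $N+1$ open $\mathrm O(p,q)$-orbits on $\mathrm{Gr}_k(\mathbb R^{p,q})$ (we recover this in Section 4). It is known that the space of invariant Crofton distributions is finite-dimensional, that its dimension is at least $N+1$, and that equality holds for $(p,q)=(2m,2)$ and for $\min(p,q)\le1$; none of this is used below. Equality for all $(p,q)$ is conjectured in Dmitry Faifman, with an appendix joint with Thomas Wannerer, "Crofton Formulas and Indefinite Signature", arXiv:1612.01625 (2016). We prove that the conjecture is true, in the following form.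

**Theorem A.** $\dim \mathcal M^{-\infty}(\mathrm{AGr}_{n-k}(\mathbb R^{p,q}))^{\overline{\mathrm O(p,q)}}=N+1$ for all $p,q$ and $0\le k\le n$.

**Theorem B.** For every $\lambda\in\mathbb C$, the space of $\mathrm O(p,q)$-invariant generalized sections over $\mathrm{Gr}_k(\mathbb R^{p,q})$ of the line bundle with fibre $\mathrm{Dens}(F^*)^{\lambda}$ has dimension $N+1$. Every such section is the value at $s=-\lambda/2$ of a holomorphic family $\sum_i a_i(s)\,|\det Q|_F|_i^{s}$, where $i$ runs over the open orbits and the $a_i$ are holomorphic near $-\lambda/2$.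

Here $|\det Q|_F|^s_i$ is the function $M\mapsto|\det(M^TQM)|^s$ on frames $M$ of subspaces in the $i$-th open orbit, extended by $0$, and continued meromorphically in $s$ (Section 6).

**Theorem C.** For $1\le r\le N$, the invariant Crofton distributions supported on $\{F:\dim \mathrm{rad}(Q|_F)\ge r\}$ form a space of dimension $N-r^++1$, where $r^+$ is the least integer $\ge r$ with $r^+\equiv n \bmod 2$ (dimension $0$ if $r^+>N$). Let $N\geq 1$, number the open orbits consecutively by signature, and let $b_i$ be the negative index of $Q|_F$ on the $i$-th orbit. The invariant section $\sum_i a_i|\det Q|_F|_i^{-(n+1)/2}$ on the union of the open orbits extends to an invariant Crofton distribution iff $(a_i)$ is a multiple of $((-1)^{b_i(n+1)/2})$ ($n$ odd), respectively iff $a_{i+2}=-a_i$ for all $i$ ($n$ even).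

In Section 1, $\mathbb R^{2,1}$ with $k=1$: $N=1$, $n=3$, there is a one-dimensional space of distributions on null lines, and the extendable vectors are the multiples of $(1,1)$.

For $k=0$ everything is trivial ($\mathrm{Gr}_0$ is a point and $N=0$). **From now on $k\ge 1$.**

## 3. From frames to Gram matrices

We replace the Grassmannian by an open set of symmetric matrices and $\mathrm O(p,q)$-invariance by $\mathrm{GL}_k$-equivariance.

**Fact 1.** Let $G$ be a Lie group and $W$ a manifold. If $\varphi\in C^{-\infty}(G\times W)$ is invariant under right translations of $G$, then $\varphi=1\otimes f$ for a unique $f\in C^{-\infty}(W)$.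

*Proof.* Right translations are generated by the left-invariant vector fields, so these annihilate $\varphi$; they span $TG$ at every point. Hence in a coordinate box $B=I_1\times\dots\times I_d\subset G$ we have $\partial_{x_i}\varphi=0$ for all $i$. Let $\chi_i\in C_c^\infty(I_i)$ have integral $1$ and $\chi=\chi_1\otimes\dots\otimes\chi_d$. For a test function $\psi$ on $B\times W$, $\psi-\chi_1\int\psi\,dx_1$ has integral $0$ along every line in direction $x_1$, so it is $\partial_{x_1}\eta_1$ with $\eta_1$ a test function. Doing this one variable after another, $\psi-\chi\int\psi\,dx$ is a finite sum $\sum_i\partial_{x_i}\eta_i$. So $\langle\varphi,\psi\rangle$ depends only on $\int\psi\,dx$, that is, $\varphi=1\otimes f_B$ on $B\times W$. As $f_B$ is unique, it is the same for overlapping boxes, hence constant along each component of $G$; invariance under all right translations identifies the components. $\square$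

With $W$ a point: a $G$-invariant generalized function on a homogeneous space of $G$ is constant (pull it back to $G$ by an orbit map).

**Notation.** $\mathrm{Sym}_r$ is the space of real symmetric $r\times r$ matrices with $dX=\prod_{i\le j}dx_{ij}$; $\mathrm{Sym}_0$ is a point, with $\det=1$. For $g\in\mathrm{GL}_r(\mathbb R)$ let $\rho_g(X)=g^TXg$; its Jacobian on $\mathrm{Sym}_r$ is $|\det g|^{r+1}$. For $W\subset\mathrm{Sym}_r$ open and $\mathrm{GL}_r$-stable and $s\in\mathbb C$,
$$D_s(W)=\{f\in C^{-\infty}(W):\ \rho_g^*f=|\det g|^{2s}f\ \ \forall g\in \mathrm{GL}_r\}.$$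
For $r=1$: $f(c^2x)=|c|^{2s}f(x)$, i.e. $f$ is homogeneous of degree $s$ under positive dilations. Section 1 computed $D_{-2}(\mathbb R)$.

Let $\mathrm{St}$ be the set of real $n\times k$ matrices of rank $k$ (frames of $k$-dimensional subspaces), a principal $\mathrm{GL}_k$-bundle over $\mathrm{Gr}_k(V)$. Since $\mathrm{Dens}(F^*)^\lambda$ is dual to $\mathrm{Dens}(F)^\lambda$, its elements are the functions on frames of $F$ with $\varphi(Mg)=|\det g|^{-\lambda}\varphi(M)$. Fact 1, applied in local trivializations $\mathrm{GL}_k\times W$ of $\mathrm{St}$ to $|\det g|^\lambda\varphi$, shows that generalized sections of $\mathrm{Dens}(F^*)^\lambda$ are exactly the $\varphi\in C^{-\infty}(\mathrm{St})$ with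
$$\varphi(Mg)=|\det g|^{-\lambda}\varphi(M).\tag{1}$$

Write $Q$ also for the Gram matrix of the form, and consider the Gram map $\pi:\mathrm{St}\to\mathrm{Sym}_k$, $\pi(M)=M^TQM$. Put $\alpha=\max(0,k-q)$, $\beta=\max(0,k-p)$.

**Proposition 2.** (a) $\pi$ is a submersion whose fibres are exactly the $\mathrm O(p,q)$-orbits. (b) Its image is the open $\mathrm{GL}_k$-stable set
$$U=\{X\in\mathrm{Sym}_k:\ X\text{ has at least }\alpha\text{ positive and at least }\beta\text{ negative eigenvalues}\},$$
and $k-\alpha-\beta=N$. (c) $\pi^*:C^{-\infty}(U)\to C^{-\infty}(\mathrm{St})^{\mathrm O(p,q)}$ is bijective. Consequently the $\mathrm O(p,q)$-invariant generalized sections of $\mathrm{Dens}(F^*)^\lambda$ correspond bijectively to $D_{-\lambda/2}(U)$; supports correspond, and $\dim\mathrm{rad}(Q|_F)$ is the nullity of $\pi(M)$.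

*Proof.* **Step 1: the submersion and its fibres.** $d\pi_M(W)=M^TQW+W^TQM$. Since $QM$ has rank $k$, $W\mapsto M^TQW$ is onto the $k\times k$ matrices; given $S\in\mathrm{Sym}_k$, choose $W$ with $M^TQW=\frac12S$. If $\pi(M)=\pi(M')$, then $Mx\mapsto M'x$ is an isometry between subspaces of $V$, which extends to an element of $\mathrm O(p,q)$ by Witt's theorem. Conversely $\pi(hM)=\pi(M)$ for $h\in\mathrm O(p,q)$.

**Step 2: which Gram matrices occur.** Let $X=\pi(M)$ have $a$ positive, $b$ negative and $r=k-a-b$ zero eigenvalues. We claim that this occurs iff $a+r\le p$ and $b+r\le q$. Necessity: let $F_0$ be a complement of the radical in $F$. It is nondegenerate of signature $(a,b)$, so $F_0^\perp$ has signature $(p-a,q-b)$, and it contains the $r$-dimensional radical of $F$, which is isotropic. An isotropic subspace projects injectively to a maximal positive and to a maximal negative subspace, so $r\le p-a$ and $r\le q-b$. Sufficiency: let $e_1,\dots,e_p,f_1,\dots,f_q$ be orthogonal with $Q(e_i)=1$, $Q(f_j)=-1$. The vectors $e_1,\dots,e_a,\,f_1,\dots,f_b,\,e_{a+i}+f_{b+i}$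 $(1\le i\le r)$ are independent with Gram matrix $\mathrm{diag}(I_a,-I_b,0)$; all matrices of that signature arise by a change of frame.

Since $a+r=k-b$ and $b+r=k-a$, the conditions read $b\ge k-p$, $a\ge k-q$. This is $U$, and $U$ is open because $a$ and $b$ are lower semicontinuous. Finally $k-\alpha-\beta=\min(k,q)-\max(0,k-p)$. If $k\le p$, this is $\min(k,q)$, and $n-k\ge q$. If $p<k\le q$, it is $p$, and $n-k\ge p$. If $k>p$ and $k>q$, it is $n-k$, which is smaller than $p$, $q$ and $k$. In each case it equals $N$.

**Step 3: invariant generalized functions descend.** Injectivity of $\pi^*$ is clear. Let $\varphi$ be $\mathrm O(p,q)$-invariant. A fibre of $\pi$ is a closed submanifold on which the second countable Lie group $\mathrm O(p,q)$ acts transitively, so orbit maps onto it are surjective of constant rank, hence submersions. So the fundamental vector fields span the vertical tangent spaces, and they annihilate $\varphi$. In a box $B_M$ around $M$ adapted to the submersion $\pi$, the derivatives of $\varphi$ in the fibre variables vanish,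 and as in Fact 1, $\varphi=\pi^*f_M$ on $B_M$ with $f_M\in C^{-\infty}(W_M)$, $W_M=\pi(B_M)$. By invariance of $\varphi$ and of $\pi$, $\varphi=\pi^*f_M$ on $hB_M$ for every $h\in\mathrm O(p,q)$, hence on $\mathrm O(p,q)B_M=\pi^{-1}(W_M)$. On $W_M\cap W_{M'}$, the generalized functions $f_M$ and $f_{M'}$ have the same pull-back to $\pi^{-1}(W_M\cap W_{M'})$, so they agree. They glue to $f\in C^{-\infty}(U)$ with $\pi^*f=\varphi$.

The last sentence of the proposition follows from (1) and $\pi(Mg)=\rho_g(\pi(M))$: the condition on $f$ is $\rho_g^*f=|\det g|^{-\lambda}f$. $\square$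

So the goal is now:
$$\dim D_{s_0}(U)=N+1\quad\text{for all }s_0\in\mathbb C;\tag{2}$$
Crofton distributions are the case $s_0=-(n+1)/2$.

## 4. Strata of degenerate matrices and their slices

Let $U_r=\{X\in U:\text{nullity}\le r\}$, which is open, and $S_r=U_r\setminus U_{r-1}$, $0\le r\le N$, with $U_{-1}=\emptyset$. The largest nullity in $U$ is $k-\alpha-\beta=N$, so $U_N=U$. By Sylvester's law the $\mathrm{GL}_k$-orbits in $U$ are the signature classes. In $S_r$ they are the $N-r+1$ sets
$$O_j\ \text{ of signature }\ (\alpha+j,\ \beta+N-r-j),\qquad 0\le j\le N-r .$$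
The signature is locally constant on $S_r$, so each $O_j$ is open and closed in $S_r$, hence closed in $U_r$. For $r=0$ we write $\Omega_i$, of signature $(\alpha+i,\beta+N-i)$, $0\le i\le N$. Since $\pi$ is open with fibres the $\mathrm O(p,q)$-orbits, the open $\mathrm O(p,q)$-orbits in $\mathrm{Gr}_k(V)$ correspond to the $\Omega_i$ (orbits in $S_r$, $r\ge1$, have no interior): there are $N+1$ of them.

*Example.* $\mathbb R^{2,2}$, $k=2$: $\alpha=\beta=0$, $N=2$, $U=\mathrm{Sym}_2\cong\mathbb R^3$. The set $\det=0$ is a double cone; $U_0$ consists of the interiors of the two halves and the exterior, $S_1$ of the two half-cones without apex, $S_2=\{0\}$.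

To see what happens across an orbit we cut it transversally. Let $a+b+r=k$, $J=\mathrm{diag}(I_a,-I_b)$ and
$$\theta:\mathrm{GL}_k\times \mathrm{Sym}_r\to \mathrm{Sym}_k,\qquad \theta(g,Y)=g^T(J\oplus Y)g .$$
For $k=2$, $r=1$, $J=(1)$: $\theta(g,y)=g^T\mathrm{diag}(1,y)g$ crosses the positive half-cone, from signature $(1,1)$ for $y<0$ to $(2,0)$ for $y>0$.

**Lemma 3.** $\theta$ is a submersion onto an open neighborhood of the orbit $O$ of signature $(a,b)$. If $O\subset U$, the image lies in $U_r$, $\theta^{-1}(O)=\mathrm{GL}_k\times\{0\}$, and $\theta^{-1}(U_{r-1})=\mathrm{GL}_k\times(\mathrm{Sym}_r\setminus 0)$. For $f\in D_s(U_r)$ there is a unique $\sigma_O(f)\in C^{-\infty}(\mathrm{Sym}_r)$ with $\theta^*f=|\det g|^{2s}\otimes\sigma_O(f)$, and $\sigma_O(f)\in D_s(\mathrm{Sym}_r)$.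

*Proof.* **Step 1: submersion.** Since $\theta(gh,Y)=\rho_h\theta(g,Y)$, it suffices to look at $g=I$. Put $X=J\oplus Y$ and, for $B$ symmetric and $C$ arbitrary, $A=\begin{pmatrix}\frac12JB&JC\\0&0\end{pmatrix}$. As $J^2=I$, $XA=\begin{pmatrix}\frac12B&C\\0&0\end{pmatrix}$ and $XA+A^TX=\begin{pmatrix}B&C\\C^T&0\end{pmatrix}$. Together with the directions $0\oplus Z$ coming from $Y$, these fill $\mathrm{Sym}_k$.

**Step 2: images and preimages.** $\theta(g,Y)$ has signature $(a,b)$ plus that of $Y$, and the nullity of $Y$; the nullity is $r$ iff $Y=0$.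

**Step 3: the transverse part of $f$.** Because $\theta(gh,Y)=\rho_h\theta(g,Y)$, the generalized function $|\det g|^{-2s}\theta^*f$ is invariant under right translations of $\mathrm{GL}_k$, so by Fact 1 it is $1\otimes f_0$ with $f_0$ unique. For $h\in\mathrm{GL}_r$, $\theta(\mathrm{diag}(1,h)g,Y)=\theta(g,\rho_hY)$; pulling $f$ back along both sides gives $|\det h|^{2s}|\det g|^{2s}\otimes f_0=|\det g|^{2s}\otimes\rho_h^*f_0$. So $f_0\in D_s(\mathrm{Sym}_r)$. $\square$

The same construction, with any $k'$ in place of $k$ and no reference to $U$, gives slices in $\mathrm{Sym}_{k'}$.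

## 5. Equivariant distributions at the zero matrix, and a count that overshoots

Let $\mathcal E$ be the Euler field on $\mathrm{Sym}_r$. Taking $g=t\cdot\mathrm{Id}$ and differentiating at $t=1$, every $f\in D_s(\mathrm{Sym}_r)$ satisfies $(\mathcal E-rs)f=0$. Generalized functions supported at $0$ are finite linear combinations of the $\partial^\kappa\delta$, and $\mathcal E\,\partial^\kappa\delta=-(\tfrac{r(r+1)}2+|\kappa|)\,\partial^\kappa\delta$. So $\mathcal E$ is diagonalizable on them, and $\ker(\mathcal E-c)\cap\mathrm{im}(\mathcal E-c)=0$: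
$$\text{if } T,R \text{ are supported at } 0,\ (\mathcal E-c)R=0 \text{ and } (\mathcal E-c)T=R,\ \text{ then } R=0.\tag{3}$$
This remark will do most of the work; it is what forbade the extension of $x_+^{-2}$ in Section 1.

**Lemma 4.** For $r\ge1$, the space of elements of $D_s(\mathrm{Sym}_r)$ supported at $0$ is one-dimensional if $m:=-s-\frac{r+1}2\in\mathbb Z_{\ge0}$, and zero otherwise.

*Proof.* The Fourier transform $P(\xi)=\int e^{-i\,\mathrm{tr}(X\xi)}T(X)\,dX$ is injective and turns $T$, supported at $0$, into a polynomial on $\mathrm{Sym}_r$ (every polynomial arises). Substituting $X\mapsto g^{-T}Xg^{-1}$, the condition $T(g^TXg)=|\det g|^{2s}T(X)$ becomes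
$$P(g^{-1}\xi g^{-T})=|\det g|^{2s+r+1}P(\xi)=|\det g|^{-2m}P(\xi).$$
With $\xi=I$, $g=h^{-1}$: $P(hh^T)=|\det h|^{2m}P(I)$, that is, $P(\xi)=P(I)(\det\xi)^m$ for $\xi>0$. A polynomial is determined by its values on an open set, so the dimension is at most $1$. If $P\ne0$, then $P(I)\neq 0$ and $\xi=\mathrm{diag}(x,1,\dots,1)$ shows that $x^m$ agrees with a polynomial $\sum c_jx^j$ on $x>0$; applying $x\frac d{dx}-m$ gives $(j-m)c_j=0$, so $m$ is one of the $j$. Conversely, for $m\in\mathbb Z_{\ge0}$, $P=\det^m$ works. $\square$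

For $r=1$ the solution is $\delta^{(m)}$ with $s=-1-m$.

Fix $s_0\in\mathbb C$ and put $\nu=-2s_0-1$. For $r\ge1$ let $\varepsilon_r=1$ if $-s_0-\frac{r+1}2\in\mathbb Z_{\ge0}$, and $\varepsilon_r=0$ otherwise; let $P_r=\sum_{t=1}^r\varepsilon_t$, $P_0=0$. Then
$$\varepsilon_r=1\iff \nu\in\mathbb Z,\ \nu\ge r,\ \nu\equiv r \bmod 2.\tag{4}$$
So if $\varepsilon_r=1$, then for $1\le t\le r$: $\varepsilon_t=1\iff t\equiv r\bmod 2$, and $P_r=\lceil r/2\rceil$. For Crofton distributions $\nu=n\ge N$, so for $1\le r\le N$: $\varepsilon_r=1\iff r\equiv n\bmod2$.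

**Lemma 5.** For $1\le r\le N$, the space $D^{S_r}_{s_0}(U_r)$ of elements of $D_{s_0}(U_r)$ supported on $S_r$ has dimension at most $(N-r+1)\varepsilon_r$.

*Proof.* $S_r$ is the disjoint union of the orbits $O_j$, each closed in $U_r$ and $\mathrm{GL}_k$-stable. So an element splits into equivariant pieces supported on the $O_j$. A piece supported on $O_j$ is determined by its $\sigma_{O_j}$, because $\theta$ is a submersion onto a neighborhood of $O_j$. By Lemma 3, $\sigma_{O_j}$ of the piece lies in $D_{s_0}(\mathrm{Sym}_r)$ and is supported at $0$. Apply Lemma 4 to each of the $N-r+1$ orbits. $\square$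

Here is the count one would try first. On $U_0$ things are clear: for $f\in D_{s_0}(U_0)$, $f|\det|^{-s_0}$ is invariant on each open orbit, hence constant there by Fact 1, so
$$\dim D_{s_0}(U_0)=N+1.\tag{5}$$
Restriction from $U_r$ to $U_{r-1}$ has kernel $D^{S_r}_{s_0}(U_r)$. Adding up,
$$\dim D_{s_0}(U)\le N+1+\sum_{r=1}^N\varepsilon_r(N-r+1).$$
When all $\varepsilon_r$ vanish this is the desired upper bound. For Crofton distributions it usually is not. For $\mathbb R^{2,1}$, $k=1$, it gives $3$, while Section 1 gave $2$. For $\mathbb R^{2,2}$, $k=2$ ($\nu=4$, $\varepsilon_1=0$, $\varepsilon_2=1$) it gives $4$ instead of $3$. For $\mathbb R^{4,3}$, $k=3$ ($N=3$, $\nu=7$, $\varepsilon_1=\varepsilon_3=1$, $\varepsilon_2=0$) it gives $4+3+1=8$ instead of $4$.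

The count treats every section on $U_{r-1}$ as if it extended to $U_r$. To repair it we must show: whenever $\varepsilon_r=1$, the restriction $D_{s_0}(U_r)\to D_{s_0}(U_{r-1})$ misses a subspace of dimension at least $N-r+1$. For this we need explicit sections on $U_{r-1}$ that do not extend. In Section 1 the function $x_+^{-2}$ served, and it is natural to try $|\det|^{s_0}$ on single open orbits again. But for $r\ge 2$ the section has to live on $U_{r-1}$, which contains lower strata, and there the family $|\det|^s$ may already have a pole at $s_0$; in the example $\mathbb R^{4,3}$ this happens on $S_1$ before we reach $S_3$. What does live on $U_{r-1}$ is the *leading Laurent coefficient* at $s_0$ of such a family. If the pole gets worse by one order across $S_r$, then the new top coefficient sits on $S_r$, and applying $\mathcal E$ links it to the old one in the same way as $\delta'$ was linked to $x_+^{-2}$. To carry this out we need the exact pole orders.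

## 6. Complex powers of the determinant and the orders of their poles

For $i+j=r$ let $|\det|^s_{(i,j)}$ be the function on $\mathrm{Sym}_r$ equal to $|\det X|^s$ on matrices of signature $(i,j)$ and $0$ elsewhere; it is continuous for $\mathrm{Re}\,s>0$. For $r=1$ these are $x_+^s$ and $x_-^s$.

**Lemma 6 (Siegel's integral).** For $\mathrm{Re}\,s>-1$,
$$\int_{X>0}e^{-\mathrm{tr}X}(\det X)^s\,dX=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma\bigl(s+1+\tfrac l2\bigr).\tag{6}$$

*Proof.* Substitute $X=LL^T$, $L$ lower triangular with positive diagonal. For $i\ge j$, $x_{ij}=\sum_{m\le j}l_{im}l_{jm}$. Order the entries by column, and within a column by row: the Jacobian matrix is then triangular with diagonal entries $l_{jj}$ for $i>j$ and $2l_{jj}$ for $i=j$. So $dX=2^r\prod_i l_{ii}^{\,r+1-i}\,dL$. Also $\mathrm{tr}X=\sum l_{ij}^2$ and $\det X=\prod l_{ii}^2$. Each of the $r(r-1)/2$ off-diagonal entries contributes $\sqrt\pi$; the $i$-th diagonal entry contributes $2\int_0^\infty e^{-x^2}x^{2s+r+1-i}dx=\Gamma(s+1+\frac{r-i}2)$. $\square$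

Let $\det(\partial)$ be the constant coefficient operator of order $r$ with $\det(\partial)e^{\mathrm{tr}(X\xi)}=\det(\xi)e^{\mathrm{tr}(X\xi)}$, and $b(s)=\prod_{l=0}^{r-1}(s+1+\frac l2)$.

**Lemma 7 (Cayley's identity).** As generalized functions, for $\mathrm{Re}\,s>0$,
$$\det(\partial)|\det|^{s+1}_{(i,j)}=(-1)^j\,b(s)\,|\det|^s_{(i,j)}.\tag{7}$$

For $r=1$ this is $(x_+^{s+1})'=(s+1)x_+^s$ and $(x_-^{s+1})'=-(s+1)x_-^s$.

*Proof.* **Step 1: the positive cone, where (6) gives the identity.** For $\xi>0$ and $\mathrm{Re}\,a>\frac{r-1}2$, the substitution $Y=\xi^{-1/2}X\xi^{-1/2}$ in (6) gives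
$$\int_{Y>0}e^{-\mathrm{tr}(Y\xi)}(\det Y)^{a-\frac{r+1}2}dY=\Gamma_r(a)(\det\xi)^{-a},\qquad \Gamma_r(a)=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma(a-\tfrac l2).$$
Applying $\det(\partial_\xi)$ multiplies the integrand by $\det(-Y)=(-1)^r\det Y$. Hence $\Gamma_r(a)\det(\partial)\det^{-a}=(-1)^r\Gamma_r(a+1)\det^{-a-1}$, that is, $\det(\partial)\det^{-a}=(-1)^r\prod_l(a-\frac l2)\det^{-a-1}$. With $-a=s+1$ this reads $\det(\partial)\det^{s+1}=b(s)\det^s$ for $\mathrm{Re}\,s<-\frac{r+1}2$. At a fixed point both sides are entire in $s$, so it holds for all $s\in\mathbb C$ on the positive cone.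

**Step 2: the other nondegenerate matrices, by interpolation in $s$.** For integers $s\ge0$ the identity of Step 1 is an identity of polynomials in $X$, so it holds on all of $\mathrm{Sym}_r$. Fix $X$ of signature $(i,j)$. Since $|\det|^{s+1}=e^{(s+1)\log|\det|}$ near $X$, the quantity $|\det X|^{-s}\bigl(\det(\partial)|\det|^{s+1}\bigr)(X)$ is a polynomial in $s$. Near $X$, $|\det|=(-1)^j\det$, so for integers $s\ge0$ it equals $(-1)^{j(s+1)}(-1)^{js}b(s)=(-1)^jb(s)$. Hence it equals $(-1)^jb(s)$ for all $s$.

**Step 3: no contribution on $Z=\{\det=0\}$.** Let $\mathrm{Re}\,s>r$. Off $Z$, the derivatives of $|\det|^{s+1}_{(i,j)}$ of order $m\le r$ are sums of terms (polynomial)$\cdot|\det|^{s+1-m'}_{(i,j)}$, up to sign, with $m'\le m$; they tend to $0$ at $Z$. We use: *a continuous function $h$ that vanishes on a closed set $Z$ and is $C^1$ off $Z$ with $\nabla h\to0$ at $Z$ is $C^1$, with $\nabla h=0$ on $Z$.* Indeed, for $z\in Z$ and $y\notin Z$, integrate $\nabla h$ along the segment from $y$ towards $z$ up to its first point in $Z$, where $h=0$: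 $|h(y)|\le|y-z|\sup|\nabla h|$, the supremum over that part of the segment, which tends to $0$ as $y\to z$. Iterating, $|\det|^{s+1}_{(i,j)}$ is $C^r$ and its derivatives of order $\le r$ vanish on $Z$. So (7) holds pointwise everywhere, hence as generalized functions, for $\mathrm{Re}\,s>r$. Both sides are holomorphic in $\mathrm{Re}\,s>0$, so it holds there. $\square$

By (7), $|\det|^s_{(i,j)}=(-1)^jb(s)^{-1}\det(\partial)|\det|^{s+1}_{(i,j)}$. Iterating gives a meromorphic continuation to $s\in\mathbb C$ with poles of finite order in $\frac12\mathbb Z$. Near any point it is a scalar meromorphic function times a constant coefficient operator applied to a holomorphic family of continuous functions, so its Laurent coefficients are generalized functions. By continuation from $\mathrm{Re}\,s>0$,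
$$\rho_g^*|\det|^s_{(i,j)}=|\det g|^{2s}|\det|^s_{(i,j)},\qquad (\mathcal E-rs)|\det|^s_{(i,j)}=0.\tag{8}$$
Under a slice map $\theta$ with $J$ of signature $(a,b)$,
$$\theta^*|\det|^s_{(i,j)}=|\det g|^{2s}\otimes|\det Y|^s_{(i-a,j-b)}\qquad(0\text{ if }i<a\text{ or }j<b).\tag{9}$$
This is clear for $\mathrm{Re}\,s>0$, and it follows for all $s$ since $\theta^*$ is continuous; for the same reason $\theta^*$ commutes with taking Laurent coefficients.

Let $F_s$ be a meromorphic family on $\mathrm{Sym}_r$ (or on an open subset stable under positive dilations) with $(\mathcal E-rs)F_s=0$, and let $R_M$ be its coefficient of $(s-s_0)^{-M}$. Since $\mathcal E-rs=(\mathcal E-rs_0)-r(s-s_0)$, comparing coefficients gives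
$$(\mathcal E-rs_0)R_{M}=rR_{M+1}\quad\text{for all }M.\tag{10}$$
If moreover $\rho_g^*F_s=|\det g|^{2s}F_s$ and the pole order is at most $M$, then, multiplying by $(s-s_0)^M$ and letting $s\to s_0$,
$$\rho_g^*R_M=|\det g|^{2s_0}R_M.\tag{11}$$

**Lemma 8.** (i) On $\mathrm{Sym}_r$, $|\det|^s_{(i,j)}$ has a pole of order at most $P_r$ at $s_0$; on $\mathrm{Sym}_r\setminus0$ ($r\ge1$) the order is at most $P_{r-1}$. (ii) On $U_t$, the families $|\det|^s_{\Omega_i}:=|\det|^s_{(\alpha+i,\beta+N-i)}$ have poles of order at most $P_t$ at $s_0$.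

*Proof.* (i) Induction on $r$; $r=0$ is trivial. *Off $0$:* a nonzero matrix has nullity $t<r$, so $\mathrm{Sym}_r\setminus0$ is covered by images of slice maps from $\mathrm{GL}_r\times\mathrm{Sym}_t$, $t<r$. By (9), the induction hypothesis, and injectivity of $\theta^*$ on the image, the order there is at most $P_{r-1}$ (the factor $|\det g|^{2s}$ is holomorphic in $s$). *At $0$:* let $M$ be the order on $\mathrm{Sym}_r$ and suppose $M>P_{r-1}$. The coefficient $R_M\ne0$ is supported at $0$ and lies in $D_{s_0}(\mathrm{Sym}_r)$ by (11), so $\varepsilon_r=1$ by Lemma 4. If $M\ge P_{r-1}+2$, then $R_{M-1}$ is supported at $0$ too. By (10), $(\mathcal E-rs_0)R_M=0$ and $(\mathcal E-rs_0)R_{M-1}=rR_M$, so $R_M=0$ by (3), a contradiction. Hence $M\le P_{r-1}+1=P_r$.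

(ii) $U_t$ is covered by images of slice maps from $\mathrm{GL}_k\times\mathrm{Sym}_{t'}$, $t'\le t$; use (9) and (i). $\square$

So each stratum with $\varepsilon_r=1$ can raise the pole order by at most one. The next lemma says that it really does.

**Lemma 9.** Let $r\ge1$, $\varepsilon_r=1$, $\mathfrak p:=P_r=P_{r-1}+1$. The coefficient of $(s-s_0)^{-\mathfrak p}$ in $|\det|^s_{(i,r-i)}$ on $\mathrm{Sym}_r$ is $\gamma_i\Delta$, where $\Delta$ spans the line of Lemma 4, and $\gamma_r\ne0$.

*Proof.* **Step 1: the form of the coefficient.** By Lemma 8 it is supported at $0$; being the leading possible coefficient, it lies in $D_{s_0}(\mathrm{Sym}_r)$ by (11). So it is a multiple of $\Delta$.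

**Step 2: a test function on which the positive cone can be computed.** We must show that $|\det|^s_{(r,0)}$ has a pole of order at least $\mathfrak p$. For $\mathrm{Re}\,s>0$, $\int_{X>0,\ \mathrm{tr}X\le t}(\det X)^sdX$ is homogeneous in $t$ of degree $z=rs+\frac{r(r+1)}2$. Hence for bounded continuous $\psi$ of rapid decay
$$\int_{X>0}\psi(\mathrm{tr}X)(\det X)^sdX=c(s)\int_0^\infty\psi(t)t^{z-1}dt ,$$
and $\psi=e^{-t}$ with (6) gives $c(s)\Gamma(z)=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma(s+1+\frac l2)$. Now let $\psi\in C_c^\infty(\mathbb R)$ be equal to $e^{-t}$ for $|t|\le\tau$, some $\tau>0$, and put $\phi(X)=\kappa(X)\psi(\mathrm{tr}X)$ with $\kappa\in C_c^\infty(\mathrm{Sym}_r)$ equal to $1$ on the compact set $\{X\ge0,\ \mathrm{tr}X\in\mathrm{supp}\,\psi\}$. Then for $\mathrm{Re}\,s>0$, and hence meromorphically for all $s$,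
$$\langle|\det|^s_{(r,0)},\phi\,dX\rangle=\pi^{r(r-1)/4}\prod_{l=0}^{r-1}\Gamma\bigl(s+1+\tfrac l2\bigr)\cdot\frac{1}{\Gamma(z)}\int_0^\infty\psi(t)t^{z-1}dt .$$

**Step 3: counting the poles at $s_0$.** The function $h(z)=\int_\tau^\infty(\psi(t)-e^{-t})t^{z-1}dt$ is entire, and the last quotient is $1+h(z)/\Gamma(z)$. At $s=s_0$ we have $z=-rm$ with $m=-s_0-\frac{r+1}2\in\mathbb Z_{\ge0}$, where $1/\Gamma$ vanishes; so the quotient is holomorphic near $s_0$ with value $1$ there. The arguments of the Gamma factors at $s_0$ are $\frac{1-\nu+l}2$, $0\le l\le r-1$. Since $\nu\ge r$ and $\nu\equiv r\bmod2$, such a number is a nonpositive integer exactly for $l=r-1,r-3,\dots\ge0$, that is, for $\lceil r/2\rceil=P_r=\mathfrak p$ values of $l$. The other factors are finite and nonzero. So the pole has order exactly $\mathfrak p$, and $\gamma_r\ne0$. $\square$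

*Example.* $r=1$, $s_0=-2$: $x_+^s=\frac{1}{s+1}(x_+^{s+1})'$, and $x_+^{s+1}$ has residue $\delta$ at $s=-2$. So $x_+^s$ has residue $-\delta'$, and by reflection $x_-^s$ has residue $\delta'$. With $\Delta=\delta'$: $\gamma_1=-1$, $\gamma_0=1$.

## 7. Laurent coefficients that do not extend: the upper bound

For $a=(a_0,\dots,a_N)\in\mathbb C^{N+1}$ put $F_{a,s}=\sum_ia_i|\det|^s_{\Omega_i}$ on $U$.

**Proposition 10.** Let $1\le r\le N$ with $\varepsilon_r=1$. There is a subspace $L_r\subset D_{s_0}(U_{r-1})$ with $\dim L_r=N-r+1$ whose intersection with the image of the restriction $D_{s_0}(U_r)\to D_{s_0}(U_{r-1})$ is $0$. Its elements are supported in $\{\text{nullity}\ge r-2\}$.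

*Proof.* Let $\mathfrak p=P_r=P_{r-1}+1$.

**Step 1: candidates on $U_{r-1}$.** By Lemma 8(ii), $F_{a,s}$ has pole order at most $\mathfrak p-1$ on $U_{r-1}$. Let $f_a$ be its coefficient of $(s-s_0)^{-(\mathfrak p-1)}$ on $U_{r-1}$. As the leading possible coefficient, $f_a\in D_{s_0}(U_{r-1})$; it is linear in $a$. If $r\ge3$, then $\varepsilon_{r-1}=0$ and $\varepsilon_{r-2}=1$, so on $U_{r-3}$ the order is at most $P_{r-3}=\mathfrak p-2$ and $f_a=0$ there. This is the statement on supports, which is void for $r\le2$.

**Step 2: extendability forces the new top coefficient to vanish.** Suppose $f_a=\tilde f|_{U_{r-1}}$ with $\tilde f\in D_{s_0}(U_r)$. Fix $O_j\subset S_r$ with its slice map $\theta$; here $J$ has signature $(\alpha+j,\beta+N-r-j)$. By (9),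
$$\theta^*F_{a,s}=|\det g|^{2s}\otimes\Phi_s,\qquad \Phi_s=\sum_{i=0}^ra_{i+j}|\det Y|^s_{(i,r-i)} .$$
Let $R_{\mathfrak p}$ and $R_{\mathfrak p-1}$ be the coefficients of $(s-s_0)^{-\mathfrak p}$ and $(s-s_0)^{-(\mathfrak p-1)}$ in $\Phi_s$. By Lemmas 8(i) and 9, $\Phi_s$ has order at most $\mathfrak p$ on $\mathrm{Sym}_r$, order at most $\mathfrak p-1$ off $0$, and
$$R_{\mathfrak p}=\Bigl(\sum_{i=0}^r\gamma_ia_{i+j}\Bigr)\Delta .$$
Expand $|\det g|^{2s}$ in powers of $s-s_0$. The coefficient of $(s-s_0)^{-(\mathfrak p-1)}$ in $\theta^*F_{a,s}$ is $|\det g|^{2s_0}\otimes R_{\mathfrak p-1}+2\log|\det g|\,|\det g|^{2s_0}\otimes R_{\mathfrak p}$. Since $R_{\mathfrak p}=0$ off $0$, on $\mathrm{GL}_k\times(\mathrm{Sym}_r\setminus0)=\theta^{-1}(U_{r-1})$ we get $\theta^*f_a=|\det g|^{2s_0}\otimes R_{\mathfrak p-1}$. There also $\theta^*f_a=\theta^*\tilde f=|\det g|^{2s_0}\otimes\sigma_{O_j}(\tilde f)$. Hence $T:=R_{\mathfrak p-1}-\sigma_{O_j}(\tilde f)$ is supported at $0$. By (10) and $(\mathcal E-rs_0)\sigma_{O_j}(\tilde f)=0$,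
$$(\mathcal E-rs_0)R_{\mathfrak p}=0,\qquad(\mathcal E-rs_0)T=rR_{\mathfrak p},$$
so $R_{\mathfrak p}=0$ by (3). Thus extendability of $f_a$ implies
$$(\Gamma a)_j:=\sum_{i=0}^r\gamma_ia_{i+j}=0,\qquad 0\le j\le N-r.\tag{12}$$

**Step 3: these conditions are independent.** The transpose of $\Gamma:\mathbb C^{N+1}\to\mathbb C^{N-r+1}$ is multiplication of polynomials of degree $\le N-r$ by $\sum_i\gamma_ix^i$. This polynomial is nonzero by Lemma 9, so the transpose is injective and $\Gamma$ is onto. Choose a subspace $A\subset\mathbb C^{N+1}$ on which $\Gamma$ is bijective onto $\mathbb C^{N-r+1}$, and put $L_r=\{f_a:a\in A\}$. If $a\in A$ and $f_a$ extends (in particular if $f_a=0$), then $\Gamma a=0$, so $a=0$. Hence $a\mapsto f_a$ is injective on $A$ and $L_r$ meets the image of restriction only in $0$. $\square$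

In Section 1 ($r=1$, $s_0=-2$, $k=1$) condition (12) is $a_0-a_1=0$, as computed there. For $\mathbb R^{4,3}$, $k=3$, $r=3$, we have $P_2=1$, $P_3=2$: the nonextendable section on $U_2=\mathrm{Sym}_3\setminus0$ is the *residue* of a family at $s_0=-4$. It is itself supported on degenerate matrices, and no section of the form $\sum_i a_i|\det|^{s_0}_{\Omega_i}$ on $U_0$ would see it.

**Proposition 11 (upper bound).** $\dim D_{s_0}(U_r)\le N+1$ for $0\le r\le N$.

*Proof.* The case $r=0$ is (5). For $1\le r\le N$, Lemma 5 bounds the kernel of restriction to $U_{r-1}$ and Proposition 10 bounds its image: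
$$\dim D_{s_0}(U_r)=\dim D^{S_r}_{s_0}(U_r)+\dim\mathrm{im}\bigl(D_{s_0}(U_r)\to D_{s_0}(U_{r-1})\bigr)\le\varepsilon_r(N-r+1)+\dim D_{s_0}(U_{r-1})-\varepsilon_r(N-r+1).\tag{13}$$
By induction the right side is at most $N+1$. $\square$

## 8. A lattice of holomorphic families: the lower bound, and Theorems A and B

At $s_0$ the family $F_{a,s}$ may have a pole for some constant $a$. We let $a$ depend on $s$ as well. In Section 1, $x_+^s+x_-^s$ is holomorphic at $s=-2$ with value $x^{-2}$ away from $0$, and $(s+2)x_+^s$ is holomorphic with value $-\delta'$; these two values span the solutions.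

**Proposition 12.** For $0\le t\le N$ and $s_0\in\mathbb C$, $\dim D_{s_0}(U_t)=N+1$, and every element is the value at $s_0$ of a family $F_{a(s),s}|_{U_t}$, holomorphic at $s_0$, with $a_i$ holomorphic near $s_0$.

*Proof.* Let $\mathcal O$ be the ring of germs of holomorphic functions at $s_0$, a discrete valuation ring, and let $H\subset\mathcal O^{N+1}$ be the set of those $a(s)$ for which $F_{a(s),s}$, restricted to $U_t$, is holomorphic at $s_0$.

**Step 1: $H$ is free of rank $N+1$.** It is a submodule of $\mathcal O^{N+1}$, and it contains $(s-s_0)^M\mathcal O^{N+1}$ for large $M$ because the poles have finite order. So $H/(s-s_0)H\cong\mathbb C^{N+1}$.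

**Step 2: evaluation at $s_0$ loses nothing else.** Evaluation maps $H$ to $D_{s_0}(U_t)$, by (8) and continuity. Suppose the value of $a\in H$ is $0$. Then $F_{a(s),s}/(s-s_0)$ is holomorphic at $s_0$ on $U_t$. On the open orbit $\Omega_i$ it is $a_i(s)(s-s_0)^{-1}|\det|^s$, so $a(s)/(s-s_0)\in\mathcal O^{N+1}$, hence $a/(s-s_0)\in H$ and $a\in(s-s_0)H$. So $H/(s-s_0)H\cong\mathbb C^{N+1}$ injects into $D_{s_0}(U_t)$.

**Step 3: conclusion.** The dimension is at least $N+1$. By Proposition 11 it is exactly $N+1$, and evaluation is onto. $\square$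

For $t=N$ we have $U_t=U$. With Proposition 2 and $s_0=-\lambda/2$, Proposition 12 is Theorem B, since $\pi^*|\det|^s_{\Omega_i}=|\det Q|_F|^s_i$. For $\lambda=n+1$ the dimension statement is Theorem A: **the conjecture is true.** $\blacksquare$

## 9. Distributions on degenerate subspaces and extendable sections: Theorem C

Now $s_0=-(n+1)/2$, $\nu=n$, and $\varepsilon_t=1\iff t\equiv n\bmod2$ for $1\le t\le N$. Since $\dim D_{s_0}(U_t)=N+1$ for all $t$, equality holds in (13) for every $r$. Hence for $1\le t\le N$:
$$\dim D^{S_t}_{s_0}(U_t)=\varepsilon_t(N-t+1),\qquad \mathrm{im}\bigl(D_{s_0}(U_t)\to D_{s_0}(U_{t-1})\bigr)\text{ has codimension exactly }\varepsilon_t(N-t+1).\tag{14}$$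

**Step 1: the dimension of the space of solutions supported in nullity $\ge r$.** For $t\ge r$ let $D^{\ge r}(U_t)\subset D_{s_0}(U_t)$ be the elements supported in nullity $\ge r$, and $D^{\ge r}(U_{r-1})=0$. The restriction $D^{\ge r}(U_t)\to D^{\ge r}(U_{t-1})$ has kernel $D^{S_t}_{s_0}(U_t)$. Its image is the intersection of $D^{\ge r}(U_{t-1})$ with the image of $D_{s_0}(U_t)$, since any extension to $U_t$ of an element of $D^{\ge r}(U_{t-1})$ is again supported in nullity $\ge r$. We follow the dimension as $t$ grows.

For $r\le t<r^+$, $t\le N$, we have $\varepsilon_t=0$, so the kernel vanishes and $D^{\ge r}(U_t)=0$. If $r^+>N$ this gives $D^{\ge r}(U)=0$. If $r^+\le N$, then $\dim D^{\ge r}(U_{r^+})=N-r^++1$, the dimension of the kernel. Let $r^+<t\le N$.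

* If $\varepsilon_t=0$, the kernel is $0$ and $D_{s_0}(U_t)\to D_{s_0}(U_{t-1})$ is onto by (14), so the dimension of $D^{\ge r}$ does not change.
* If $\varepsilon_t=1$, then $t\equiv r^+\bmod2$, so $t-2\ge r^+\ge r$ and $L_t\subset D^{\ge r}(U_{t-1})$ by Proposition 10. As $L_t$ meets the image of $D_{s_0}(U_t)$ only in $0$, the image in $D^{\ge r}(U_{t-1})$ has codimension at least $N-t+1$. By (14) the codimension is also at most $N-t+1$. The kernel has dimension $N-t+1$, so the dimension does not change.

Hence $\dim D^{\ge r}(U)=N-r^++1$, or $0$ if $r^+>N$. By Proposition 2 this is the first part of Theorem C.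

**Step 2: how many vectors $(a_i)$ extend.** Let $N\ge1$. Identify $D_{s_0}(U_0)\cong\mathbb C^{N+1}$ by $(a_i)\leftrightarrow\sum_ia_i|\det|^{s_0}_{\Omega_i}$. The image of $D_{s_0}(U)\to D_{s_0}(U_0)$ has dimension $N+1-\dim D^{\ge1}(U)$. By Step 1 with $r=1$ this is $1$ if $n$ is odd ($r^+=1$) and $2$ if $n$ is even ($r^+=2$; this includes $N=1$, where $D^{\ge1}(U)=0$). It remains to exhibit enough extendable vectors. We take boundary values of $\det(X+iY)^{s_0}$ from the domain $Y>0$.

**Step 3: the holomorphic function.** For $Z=X+iY$ with $X,Y\in\mathrm{Sym}_k$, $Y>0$,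
$$|\det Z|=\det Y\,\bigl|\det(i+Y^{-1/2}XY^{-1/2})\bigr|\ge\det Y>0,$$
because $|x+i|\ge1$ for the real eigenvalues $x$ of $Y^{-1/2}XY^{-1/2}$. On this convex domain let $\log\det Z$ be the holomorphic branch with $\log\det(iY)=\log\det Y+i\pi k/2$, and $(\det Z)^{s_0}=e^{s_0\log\det Z}$. As $s_0$ is real and negative, $|(\det Z)^{s_0}|\le(\det Y)^{s_0}$.

**Step 4: the boundary value exists and does not depend on the direction.** Existence is an instance of Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm. 3.1.15; here is a direct argument. For $Y>0$ and $\phi\in C_c^\infty(\mathrm{Sym}_k)$ put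
$$G_{Y,\phi}(t)=\int(\det(X+itY))^{s_0}\phi(X)\,dX,\qquad 0<t\le1 .$$
Let $\partial_Y$ be the derivative in $X$ in the direction $Y$. Since $\frac{d}{dt}(\det(X+itY))^{s_0}=i\,\partial_Y(\det(X+itY))^{s_0}$, integration by parts gives $G_{Y,\phi}^{(m)}(t)=(-i)^mG_{Y,\partial_Y^m\phi}(t)$. By Step 3 this is $O(t^{ks_0})$, uniformly for $Y$ in a compact set of positive definite matrices. Choose a non-integer $c>k|s_0|$, so that $G^{(m)}=O(t^{-c})$ for every $m$, and take $m=\lfloor c\rfloor+2$. Integrating from $t$ to $1$ repeatedly, $G^{(m-j)}=O(t^{-c+j})$ as long as $j<c$, and $G^{(m-j)}$ is bounded once $j>c$. With $j=m-1>c$, $G'_{Y,\phi}$ is bounded. So $G_{Y,\phi}$ is bounded on $(0,1]$ and has a limit as $t\downarrow0$; all bounds are uniform for $Y$ in a compact set and are given by finitely many derivatives of $\phi$ (for $\phi$ with support in a fixed compact set). Thus $\lim_{t\downarrow0}(\det(X+itY))^{s_0}$ exists as a generalized function. For two directions $Y_0,Y_1>0$ and $Y_u=(1-u)Y_0+uY_1$,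
$$G_{Y_1,\phi}(t)-G_{Y_0,\phi}(t)=\int_0^1\frac{d}{du}G_{Y_u,\phi}(t)\,du=-it\int_0^1G_{Y_u,\,\partial_{Y_1-Y_0}\phi}(t)\,du\longrightarrow0,$$
because the integrand is bounded uniformly in $u$ and $t$. So the limit does not depend on $Y$; call it $(\det(X+i0))^{s_0}$.

**Step 5: it is equivariant.** $\log\det(g^TZg)-\log\det Z-2\log|\det g|$ is continuous in $Z$ with values in $2\pi i\mathbb Z$, hence constant, and it vanishes at $Z=iI$. Therefore $(\det(g^TXg+it\,g^Tg))^{s_0}=|\det g|^{2s_0}(\det(X+itI))^{s_0}$. The left side is $\rho_g^*$ of $(\det(X+itg^Tg))^{s_0}$. Letting $t\downarrow0$ and using Step 4 with $Y=g^Tg$ and $Y=I$, we get $(\det(X+i0))^{s_0}\in D_{s_0}(\mathrm{Sym}_k)$.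

**Step 6: its values on the open orbits.** Let $X$ have eigenvalues $x_j$. Then $\log\det(X+itI)=\sum_j\log(x_j+it)$ with arguments in $(0,\pi)$: both sides are continuous in $X$ with the same exponential and agree at $X=0$. If $X$ is nondegenerate with $b$ negative eigenvalues, the imaginary part tends to $\pi b$ as $t\downarrow0$, locally uniformly. So near $X$ the boundary value is $e^{i\pi bs_0}|\det X|^{s_0}$. The complex conjugate $(\det(X-i0))^{s_0}$ also lies in $D_{s_0}(\mathrm{Sym}_k)$, as $s_0$ is real, and gives $e^{-i\pi bs_0}|\det X|^{s_0}$. Restricting to $U$, the image in Step 2 contains the two vectors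
$$(e^{i\pi b_is_0})_i,\qquad(e^{-i\pi b_is_0})_i,\qquad b_i=\beta+N-i .$$

**Step 7: comparison with Step 2.** Let $n$ be odd. Then $s_0=-(n+1)/2$ is an integer, both vectors equal $((-1)^{b_i(n+1)/2})_i$, and this spans the one-dimensional image. Let $n$ be even. Then $2s_0=-(n+1)$ is odd, so $e^{\pm2\pi is_0}=-1$, and since $b_{i+2}=b_i-2$ both vectors satisfy $a_{i+2}=-a_i$. The ratio of their $i$-th entries is $e^{2\pi ib_is_0}=(-1)^{b_i}$, which changes sign from $i$ to $i+1$; as $N\ge1$, they are linearly independent. The space of all $(a_i)_{0\le i\le N}$ with $a_{i+2}=-a_i$ is two-dimensional (it is parametrized by $a_0,a_1$), so it equals the image. This proves Theorem C. $\blacksquare$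

*Example: $\mathbb R^{2,2}$, $k=2$.* Here $n=4$, $s_0=-\frac52$, $N=2$, $\varepsilon_1=0$, $\varepsilon_2=1$. There is one invariant Crofton distribution, up to scale, supported on degenerate planes. It lives on the totally isotropic planes; by Lemma 4 with $m=1$ it corresponds to a multiple of $\det(\partial)\delta$ on $\mathrm{Sym}_2$. Sections on the open orbits extend iff $a_0+a_2=0$. Since $\varepsilon_1=0$, every section on $U_0$ extends uniquely to $U_1$, where by Lemma 8 it is the value $f_a$ of the family $F_{a,s}$ at $s_0$. Condition (12) with $r=2$ reads $\gamma_0a_0+\gamma_1a_1+\gamma_2a_2=0$; it holds on the two-dimensional space of extendable vectors and is not empty, so $(\gamma_0,\gamma_1,\gamma_2)$ is a multiple of $(1,0,1)$. On $\mathrm{Sym}_2$, at $s=-\frac52$, the powers of $|\det|$ on the two definite cones have a pole with the same residue, and the power on the indefinite matrices has none.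

*Example: $\mathbb R^{4,3}$, $k=3$.* Here $n=7$, $N=3$, $U=\mathrm{Sym}_3$ and $s_0=-4$. The distributions supported in $\{\dim\mathrm{rad}(Q|_F)\ge r\}$ form spaces of dimension $3,1,1$ for $r=1,2,3$. The extendable vectors are the multiples of $((-1)^{4b_i})=(1,1,1,1)$, so up to scale the only section that extends from the open orbits is $(\det)^{-4}$, and $3+1=4=N+1$.
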